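\title{The critical dimension of the singular set in the $\sigma_k$-Yamabe problem}

\begin{abstract}
Let $2\le k<n/2$. We consider complete metrics on $\mathbb S^n\setminus\Lambda$, conformal to the round metric, that lie in the positive cone $\Gamma_k^+$ and have constant positive $\sigma_k$-curvature, where $\Lambda$ is a compact submanifold of dimension $p$. Espinal and Gonz\'alez conjectured that such a metric can exist only if $p<\mathcal P_k$, where $\mathcal P_k$ is the value of $p$ at which the model $\mathbb H^{p+1}\times\mathbb S^{n-p-1}$ leaves the cone. We show that the sharp condition is $p\le\mathcal P_k$. It is necessary for every complete conformal metric in $\Gamma_k^+$, with no equation imposed. Conversely, whenever $\mathcal P_k$ is an integer there is a solution singular along a round sphere of dimension $\mathcal P_k$; an example is $k=2$ and $\mathbb S^2\subset\mathbb S^9$. Thus the conjecture holds for a pair $(n,k)$ exactly when $\mathcal P_k$ is not an integer.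
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $k\ge2$ and $n>2k$ are integers, so $n\ge5$; the semilinear case $k=1$ is not considered. The \emph{Schouten tensor} of a Riemannian metric $g$ on an $n$-manifold is
\[
A_g=\frac1{n-2}\Big(\operatorname{Ric}_g-\frac{R_g}{2(n-1)}\,g\Big).
\]
For a locally conformally flat metric, the only kind that occurs here, $A_g$ determines the curvature: if $e_1,\dots,e_n$ is an orthonormal eigenbasis of $g^{-1}A_g$ with eigenvalues $\lambda_1,\dots,\lambda_n$, the plane spanned by $e_i$ and $e_j$ has sectional curvature $\lambda_i+\lambda_j$. The \emph{$\sigma_i$-curvature} $\sigma_i(g)$ is the $i$-th elementary symmetric polynomial of $\lambda_1,\dots,\lambda_n$, and $g$ \emph{lies in the positive cone $\Gamma_k^+$} if $\sigma_1(g),\dots,\sigma_k(g)>0$ at every point. Since $\sigma_1(g)=R_g/(2(n-1))$, the cone $\Gamma_1^+$ expresses positive scalar curvature, and the conditions $\Gamma_k^+$ become more restrictive as $k$ grows. The round metric $g_{\mathbb S^n}$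 has all $\lambda_i=\frac12$ and lies in every $\Gamma_k^+$.

Let $\Lambda\subset\mathbb S^n$ be closed. A \emph{solution of the $\sigma_k$-Yamabe problem in the positive cone $\Gamma_k^+$ with singular set $\Lambda$}, or briefly a \emph{solution}, is a smooth positive function $u$ on $\mathbb S^n\setminus\Lambda$ such that the metric $g_u=u^{4k/(n-2k)}g_{\mathbb S^n}$
\begin{itemize}
\item is complete on $\mathbb S^n\setminus\Lambda$,
\item has constant positive $\sigma_k$-curvature, and
\item lies in $\Gamma_k^+$.
\end{itemize}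
Every smooth metric conformal to $g_{\mathbb S^n}$ is $g_u$ for exactly one $u$, so we work with the metric. The value of the constant is immaterial, because $\sigma_k(cg)=c^{-k}\sigma_k(g)$ for constants $c>0$.

Completeness forces the conformal factor to be large near $\Lambda$, positivity of curvature limits how large it can be, and the question is how big $\Lambda$ may be for the two demands to be compatible. The basic example is a round sphere $\Lambda=\mathbb S^p$. The complement $\mathbb S^n\setminus\mathbb S^p$ is conformal to the product $\mathbb H^{p+1}\times\mathbb S^{n-p-1}$ with its standard complete metric $g_0$, whose Schouten tensor has the eigenvalues $\frac12$ with multiplicity $n-p-1$ and $-\frac12$ with multiplicity $p+1$ (Section~\ref{sec:model}). Hence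
\begin{equation}\label{eq:K}
2^i\sigma_i(g_0)=K_i(p+1),\qquad K_i(q):=\sum_{j=0}^i\binom{n-q}{j}\binom{q}{i-j}(-1)^{i-j}.
\end{equation}
With $\binom xj=x(x-1)\cdots(x-j+1)/j!$, each $K_i$ is a polynomial in a real variable $q$. Raising $p$ turns positive eigenvalues into negative ones, and the model eventually leaves the cone. The threshold is
\[
\mathcal P_k:=\sup\{p\in\mathbb R,\ p\ge0:\ K_1(p+1),\dots,K_k(p+1)>0\}.
\]
It depends on $n$ and $k$; for example $\mathcal P_2=\frac12(n-2-\sqrt n)$ and $\mathcal P_3=\frac12(n-2-\sqrt{3n-2})$, see Lemma~\ref{lem:integer}. For an integer $p\ge0$, the model lies in $\Gamma_k^+$, and is then a solution, precisely when $p<\mathcal P_k$.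

Under magnification at one of its points, a $p$-dimensional submanifold $\Lambda$ looks like a $p$-plane. One would guess that a solution then looks like a constant multiple $cg_0$ of the model. If so, $\sigma_k(cg_0)$ is the positive constant and $\sigma_i(cg_0)\ge0$ for $i<k$, which forces $p<\mathcal P_k$ by Lemma~\ref{lem:threshold} below. Espinal and Gonz\'alez \cite{EG} posed the corresponding statement as an open conjecture.

\begin{quote}
\textbf{Conjecture} (\cite{EG}). Let $k\ge2$ and $n>2k$. If the $\sigma_k$-Yamabe problem in the positive cone $\Gamma_k^+$ has a solution whose singular set is a compact closed submanifold of $\mathbb S^n$ of dimension $p\ge0$, then $p<\mathcal P_k$.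
\end{quote}

Here and below, a submanifold is nonempty, smooth, embedded and without boundary, and the singular set is not all of $\mathbb S^n$.

\subsection{Results}

The guess above misses one possibility: the ratio of a solution to the model may tend to zero along $\Lambda$, so slowly that the metric stays complete. This happens in the borderline dimension.

\begin{theorem}\label{thm:A}
Let $k\ge2$ and $n>2k$, suppose that $\mathcal P_k$ is an integer, and put $p=\mathcal P_k$. Then the $\sigma_k$-Yamabe problem in the positive cone $\Gamma_k^+$ on $\mathbb S^n$ has a solution with singular set the round sphere $\mathbb S^p$. In particular the conjecture fails for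
\begin{itemize}
\item $k=2$, $n=\ell^2$, $\ell\ge3$, $p=\frac12(\ell^2-\ell-2)$, for example $n=9$, $p=2$;
\item $k=3$, $n\ge7$, $3n-2=\ell^2$, $p=\frac12(n-2-\ell)$, for example $n=9$, $p=1$;
\item $k=\frac12\ell(\ell-1)$, $n=\ell^2$, $\ell\ge3$, $p=1$.
\end{itemize}
\end{theorem}

Equality is the only way in which the conjecture fails, and the corrected inequality does not use the equation.

\begin{theorem}\label{thm:B}
Let $k\ge2$ and $n>2k$, and let $\Lambda\subset\mathbb S^n$, $\Lambda\ne\mathbb S^n$, be a compact smooth embedded $p$-dimensional submanifold without boundary. If $\mathbb S^n\setminus\Lambda$ carries a smooth complete metric conformal to $g_{\mathbb S^n}$ that lies in $\Gamma_k^+$, with no assumption that $\sigma_k$ be constant, then $p\le\mathcal P_k$.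
\end{theorem}

\begin{corollary}\label{cor:C}
Let $k\ge2$ and $n>2k$.
\begin{enumerate}
\item[(i)] For an integer $0\le p\le n-1$, a solution with singular set the round sphere $\mathbb S^p$ exists if and only if $p\le\mathcal P_k$.
\item[(ii)] The conjecture is true for the pair $(n,k)$ if and only if $\mathcal P_k\notin\mathbb Z$. For $k=2$ it fails exactly when $n\ge9$ is a perfect square. For $k=3$ (so $n\ge7$) it fails exactly when $3n-2$ is a perfect square.
\end{enumerate}
\end{corollary}

\begin{remark}
Neither hypothesis on the metric in Theorem~\ref{thm:B} can be dropped. The round metric restricted to $\mathbb S^n\setminus\Lambda$ lies in $\Gamma_k^+$ for every $\Lambda$, but is incomplete. The model $g_0$ is complete for every $p$, and positivity of $\sigma_k$ alone does not replace the cone: for $k=2$ and $p=n-2>\mathcal P_2$, the product $\mathbb H^{n-1}\times\mathbb S^1$ has $8\sigma_2=(n-2)^2-n>0$ but $2\sigma_1=2-n<0$, by \eqref{eq:K23}.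
\end{remark}

Section~\ref{sec:prelim} collects the algebra and the curvature formulas. Section~\ref{sec:idea} shows the mechanism behind both theorems on explicit metrics, and on $\mathbb S^9\setminus\mathbb S^2$ by hand. Theorem~\ref{thm:A} is proved in Section~\ref{sec:A} by trapping a solution of an ordinary differential equation, and Theorem~\ref{thm:B}, independently, in Section~\ref{sec:B} by a comparison principle. Corollary~\ref{cor:C} follows in Section~\ref{sec:C}.

\section{The threshold, the cones and the model}\label{sec:prelim}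

We write $a^{[j]}$ for $j$ entries equal to $a$, so that $(a^{[j]},b^{[l]})\in\mathbb R^{j+l}$. For an integer $0\le p\le n-1$ we put
\[
m=n-p-1,\qquad \mathbf e_p=\big((\tfrac12)^{[m]},(-\tfrac12)^{[p+1]}\big)\in\mathbb R^n .
\]
Recall that $\prod_j(1+\lambda_jt)=\sum_i\sigma_i(\lambda)t^i$ and $\sigma_i(\lambda',a)=\sigma_i(\lambda')+a\,\sigma_{i-1}(\lambda')$.

\subsection{The polynomials $K_i$}

By the binomial series, $K_i(q)$ is the coefficient of $t^i$ in $F(t)=(1+t)^{n-q}(1-t)^q$; in particular $\sigma_i(\mathbf e_p)=2^{-i}K_i(p+1)$. Logarithmic differentiation gives $(1-t^2)F'=(n-2q-nt)F$, and comparing the coefficients of $t^i$ gives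
\begin{equation}\label{eq:rec}
K_0=1,\quad K_1=n-2q,\quad (i+1)K_{i+1}=(n-2q)K_i-(n-i+1)K_{i-1}\quad(i\ge1).
\end{equation}
With $a=n-2q$, the first cases are
\begin{equation}\label{eq:K23}
K_1=a,\qquad 2K_2=a^2-n,\qquad 6K_3=a\,(a^2-3n+2).
\end{equation}
The next lemma says how the model leaves the cone: at $p=\mathcal P_k$ only the top polynomial $K_k$ vanishes, and beyond $\mathcal P_k$ the model is outside the closed cone as well.

\begin{lemma}\label{lem:threshold}
Let $I=\{p\ge0:K_1(p+1),\dots,K_k(p+1)>0\}$.
\begin{enumerate}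
\item[(a)] $I=[0,\mathcal P_k)$ and $0<\mathcal P_k<\infty$.
\item[(b)] At $q=\mathcal P_k+1$ we have $K_i>0$ for $0\le i<k$ and $K_k=0$.
\item[(c)] If $p>\mathcal P_k$, then $K_i(p+1)<0$ for some $1\le i\le k$.
\item[(d)] If $p\ge0$, $K_1(p+1),\dots,K_{k-1}(p+1)>0$ and $K_k(p+1)=0$, then $p=\mathcal P_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
We draw two consequences from \eqref{eq:rec}.

\emph{First zero.} If $K_1,\dots,K_k\ge0$ at $q$, then $K_1,\dots,K_{k-1}>0$ at $q$. Otherwise let $j<k$ be the first index with $K_j=0$; then $(j+1)K_{j+1}=-(n-j+1)K_{j-1}<0$, a contradiction.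

\emph{Downward propagation.} If $K_1,\dots,K_{k-1}>0$ and $K_k\ge0$ at $q$, then $K_1,\dots,K_k>0$ at every $q'<q$. Put $R_i=K_i/K_{i-1}$, so that $R_1=n-2q$ and
\[
(i+1)R_{i+1}=(n-2q)-\frac{n-i+1}{R_i}.
\]
We have $R_i(q)>0$ for $i\le k-1$ and $R_k(q)\ge0$, and $R_1(q')>R_1(q)$. If $R_i(q')>R_i(q)>0$ with $i\le k-1$, both terms on the right are larger at $q'$ than at $q$, so $R_{i+1}(q')>R_{i+1}(q)\ge0$. By induction $R_1(q'),\dots,R_k(q')>0$.

(a) We have $K_i(1)=\binom{n-1}{i}-\binom{n-1}{i-1}>0$ for $1\le i<n/2$, so $0\in I$ because $k<n/2$. The set $I$ is relatively open in $[0,\infty)$, bounded because $K_1>0$ on it, and downward closed by propagation.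

(b) By continuity $K_1,\dots,K_k\ge0$ at $q=\mathcal P_k+1$, so $K_1,\dots,K_{k-1}>0$ there. Since $\mathcal P_k\notin I$, we have $K_k=0$.

(c) If $K_1,\dots,K_k\ge0$ at $q=p+1$, the two facts give $[0,p)\subset I$, that is, $p\le\mathcal P_k$.

(d) We have $p\notin I$, so $p\ge\mathcal P_k$ by (a), and $p\le\mathcal P_k$ by (c).
\end{proof}

The hypothesis $n>2k$ enters the paper through part (a). For $n=2k$ one has $K_k(1)=0$, so that not even $p=0$ lies in $I$.

\begin{lemma}\label{lem:integer}
\begin{enumerate}
\item[(a)] For $n\ge5$, $\mathcal P_2=\frac12(n-2-\sqrt n)$. It is an integer if and only if $n=\ell^2$ with $\ell\ge3$.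
\item[(b)] For $n\ge7$, $\mathcal P_3=\frac12(n-2-\sqrt{3n-2})$. It is an integer if and only if $3n-2$ is a perfect square.
\item[(c)] If $\ell\ge3$, $n=\ell^2$ and $k=\frac12\ell(\ell-1)$, then $n>2k$ and $\mathcal P_k=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At $p=\frac12(n-2-\sqrt n)\ge0$ we have $a=n-2p-2=\sqrt n$, so $K_1>0=K_2$ by \eqref{eq:K23}, and Lemma~\ref{lem:threshold}(d) applies. If $p$ is an integer, so is $\sqrt n=n-2p-2$, and $n\ge5$ forces $\ell\ge3$. Conversely $\ell^2-\ell$ is even.

(b) At $p=\frac12(n-2-\sqrt{3n-2})$, which is nonnegative since $(n-2)^2-(3n-2)=(n-1)(n-6)$, we have $a=\sqrt{3n-2}$, so $K_1>0$, $K_2=n-1>0$ and $K_3=0$. If $p$ is an integer, so is $\sqrt{3n-2}$. Conversely, if $3n-2=\ell^2$, then $n\equiv3n=\ell^2+2\equiv\ell\pmod 2$.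

(c) Here $n-2k=\ell>0$. From $K_i(2)=\binom{n-2}{i}-2\binom{n-2}{i-1}+\binom{n-2}{i-2}$ we get
\[
\frac{i!\,(n-i)!}{(n-2)!}\,K_i(2)=(n-i)(n-i-1)-2i(n-i)+i(i-1)=(n-2i)^2-n,
\]
which is positive for $i<k$ and zero for $i=k$. Apply Lemma~\ref{lem:threshold}(d) with $p=1$.
\end{proof}

One more identity is needed. Removing one entry $-1$ from $2\mathbf e_p$ divides $F$ by $1-t$, so
\begin{equation}\label{eq:partial}
\sigma_j\big(1^{[m]},(-1)^{[p]}\big)=\sum_{i=0}^jK_i(p+1).
\end{equation}

\subsection{The cones}

Let $\Gamma_k=\{\sigma_1,\dots,\sigma_k>0\}$ and $\bar\Gamma_k=\{\sigma_1,\dots,\sigma_k\ge0\}$ in $\mathbb R^n$. Both are invariant under positive dilations; $\Gamma_k$ is open and $\bar\Gamma_k$ is closed. A symmetric matrix is said to lie in one of these cones if its vector of eigenvalues does. By Lemma~\ref{lem:threshold}, for an integer $0\le p\le n-1$,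
\begin{equation}\label{eq:ep}
\mathbf e_p\in\Gamma_k\iff p<\mathcal P_k,\qquad \mathbf e_p\in\bar\Gamma_k\iff p\le\mathcal P_k .
\end{equation}
The only structural property of the cones that we use is that increasing the eigenvalues keeps a vector inside.

\begin{lemma}[Monotonicity]\label{lem:mono}
If $\lambda\in\Gamma_k$ and $\mu_i\ge\lambda_i$ for all $i$, then $\mu\in\Gamma_k$. The same holds for $\bar\Gamma_k$. If $A\le B$ are symmetric matrices and $A\in\Gamma_k$, then $B\in\Gamma_k$.
\end{lemma}

\begin{proof}
We first show that $\partial\sigma_j/\partial\lambda_i>0$ on $\Gamma_k$ for $1\le j\le k$. Let $a=\lambda_i$, let $\lambda'\in\mathbb R^{n-1}$ consist of the other entries, and put $s_j=\sigma_j(\lambda')$. Then $\sigma_j(\lambda)=s_j+as_{j-1}$ and $\partial\sigma_j/\partial\lambda_i=s_{j-1}$, with $s_0=1$. Suppose that $j\le k-1$ is the first index with $s_j\le0$. From $\sigma_j(\lambda)>0$ we get $a>-s_j/s_{j-1}\ge0$, and from $\sigma_{j+1}(\lambda)>0$ we get $s_{j+1}>a(-s_j)\ge s_j^2/s_{j-1}$. Thus $s_{j-1}s_{j+1}>s_j^2$.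 This contradicts Newton's inequality $s_{j-1}s_{j+1}\le s_j^2$, which holds for all real tuples.

Now move from $\lambda\in\Gamma_k$ to $\mu$ along the segment. While the segment stays in $\Gamma_k$, each $\sigma_j$ with $j\le k$ is nondecreasing, so at a first exit point $\sigma_j\ge\sigma_j(\lambda)>0$ for all $j\le k$, which is absurd. For the closed cone let $\mathbf 1=(1^{[n]})$ and $t>0$. If $\lambda\in\bar\Gamma_k$, then
\[
\sigma_i(\lambda+t\mathbf 1)=\sum_{j=0}^i\binom{n-j}{i-j}t^{i-j}\sigma_j(\lambda)\ge\binom ni t^i>0\qquad(i\le k),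
\]
so $\lambda+t\mathbf 1\in\Gamma_k$, hence $\mu+t\mathbf 1\in\Gamma_k$; let $t\downarrow0$. Finally, if $A\le B$, the min-max principle shows that the $i$-th largest eigenvalue of $A$ is at most that of $B$.
\end{proof}

\subsection{Conformal change and the model}\label{sec:model}

For a metric $g_0$ and a smooth function $v$, the standard transformation law is
\begin{equation}\label{eq:conf}
A_{e^{2v}g_0}=A_{g_0}-\nabla^2v+dv\otimes dv-\tfrac12|dv|^2g_0,
\end{equation}
with Hessian and norm taken for $g_0$. For $g=e^{2v}g_0$ we have $g^{-1}A_g=e^{-2v}g_0^{-1}A_g$. Hence $\sigma_i(g)=e^{-2iv}\sigma_i(g_0^{-1}A_g)$, and membership in the cones may be tested with eigenvalues relative to any conformal metric.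

Stereographic projection from a point of a round $\mathbb S^p$ maps $\mathbb S^n\setminus\mathbb S^p$ conformally onto $\mathbb R^n\setminus\mathbb R^p$. Write $x=(x',x'')\in\mathbb R^p\times\mathbb R^{n-p}$ and $r=|x''|$. Then
\[
g_0:=r^{-2}|dx|^2=\frac{|dx'|^2+dr^2}{r^2}+g_{\mathbb S^m}=g_{\mathbb H^{p+1}}+g_{\mathbb S^m},
\]
where $\mathbb H^{p+1}$ is the upper half space $\{(x',r):r>0\}$. This holds for $0\le p\le n-1$; if $p=n-1$, then $\mathbb S^m$ consists of two points and $g_0$ is two copies of $\mathbb H^n$. Let $P$ be the orthogonal projection onto the directions tangent to the spheres $\{x'=\mathrm{const},\,r=\mathrm{const}\}$. Since $\nabla^2r=P/r$, formula \eqref{eq:conf} with the flat background and $v=-\log r$ gives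
\[
r^2A_{g_0}=(P-dr\otimes dr)+dr\otimes dr-\tfrac12I=P-\tfrac12I .
\]
So $g_0^{-1}A_{g_0}$ is $\frac12$ on $T\mathbb S^m$ and $-\frac12$ on $T\mathbb H^{p+1}$; its eigenvalue vector is $\mathbf e_p$, which proves \eqref{eq:K}.

All explicit metrics in this paper are of the form $e^{2v}g_0$ with $v$ a function of one variable on the hyperbolic factor, or are modeled on such a metric.

\begin{lemma}\label{lem:ansatz}
Suppose that $g_{\mathbb H^{p+1}}=d\rho^2+\phi(\rho)^2g_N$ on an open set, with $(N,g_N)$ of dimension $p$, and let $T=\phi'/\phi$. Let $g=e^{2v(\rho)}g_0$ and put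
\[
b=-v',\qquad \alpha=\tfrac12(1-b^2),\qquad x=b(T-b).
\]
Then the eigenvalues of $g_0^{-1}A_g$ are $\big(\alpha^{[m]},(-\alpha+x)^{[p]},-\alpha+b'\big)$.
\end{lemma}

\begin{proof}
In a warped product $\nabla^2\rho=\phi\phi'g_N$. So the $g_0$-Hessian of $v$ has the eigenvalue $0$ on $T\mathbb S^m$, $v'T=-bT$ on $TN$, and $v''=-b'$ on $\partial_\rho$. By \eqref{eq:conf} the eigenvalues of $g_0^{-1}A_g$ are $\frac12-\frac12b^2=\alpha$ on $T\mathbb S^m$, then $-\frac12+bT-\frac12b^2=-\alpha+x$ on $TN$, and $-\frac12+b'+b^2-\frac12b^2=-\alpha+b'$ on $\partial_\rho$.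
\end{proof}

From now on the letter $x$ next to $\alpha$ denotes this scalar. Three coordinate systems satisfy the hypothesis of the lemma.
\begin{description}
\item[(H) Horospheres.] With $s=-\log r$ we have $g_{\mathbb H^{p+1}}=ds^2+e^{2s}|dx'|^2$, so $T=1$.
\item[(E) Equidistants of a hyperplane, $p\ge1$.] Write $x'=(x_1,y)$, $x_1=R\tanh\rho$, $r=R/\cosh\rho$ with $R>0$, $\rho\in\mathbb R$. Then $dx_1^2+dr^2=dR^2+R^2\,d\rho^2/\cosh^2\rho$, and dividing by $r^2$ gives
\[
g_{\mathbb H^{p+1}}=d\rho^2+\cosh^2\!\rho\;\frac{dR^2+|dy|^2}{R^2}=d\rho^2+\cosh^2\!\rho\,g_{\mathbb H^p}.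
\]
So $T=\tanh\rho$, and $\sinh\rho=x_1/r$.
\item[(P) Geodesic spheres.] Let $\rho$ be the hyperbolic distance from $(0,1)$, so that $\cosh\rho=(|x'|^2+r^2+1)/(2r)$. Then $g_{\mathbb H^{p+1}}=d\rho^2+\sinh^2\!\rho\,g_{\mathbb S^p}$ for $\rho>0$, and $T=\coth\rho$.
\end{description}

\section{Powers and logarithms}\label{sec:idea}

In this section $p\ge1$. We test positivity against completeness on the simplest deformations of the model, in the coordinates (H), near $r=0$.

\subsection{Power metrics}

For a constant $\beta<1$ let $g_\beta=r^{2\beta}g_0=r^{2\beta-2}|dx|^2$. Here $v=-\beta s$, $b=\beta$, $T=1$, and $-\alpha+x=-\frac12(1-\beta)^2$. By Lemma~\ref{lem:ansatz} the eigenvalue vector is $\frac12(1-\beta)^2V_\xi$, where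
\[
V_\xi=\big(\xi^{[m]},(-1)^{[p]},-\xi\big),\qquad \xi=\frac{1+\beta}{1-\beta}\in(-1,\infty),
\]
and $V_1=2\mathbf e_p$. The segment $0<r\le1$ normal to $\mathbb R^p$ has $g_\beta$-length $\int_0^1r^{\beta-1}\,dr$, which is infinite exactly when $\beta\le0$, that is, when $\xi\le1$. In this range the model is the most positive member of the family.

\begin{lemma}\label{lem:V}
Let $1\le p\le n-1$ and $-1\le\xi\le1$. If $V_\xi\in\bar\Gamma_k$, then $\mathbf e_p\in\bar\Gamma_k$. If $V_\xi\in\Gamma_k$, then $\mathbf e_p\in\Gamma_k$.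
\end{lemma}

\begin{proof}
If $0<\xi\le1$, then $V_\xi/\xi=(1^{[m]},(-1/\xi)^{[p]},-1)\le2\mathbf e_p$ componentwise, and Lemma~\ref{lem:mono} applies. If $-1\le\xi\le0$, then $V_\xi\notin\bar\Gamma_k$, because $\sigma_1(V_\xi)=(m-1)\xi-p$ is negative: it is at most $-p$ if $m\ge1$, and at most $1-p$ if $m=0$, where $p=n-1\ge4$.
\end{proof}

So for $p\ge\mathcal P_k$ no power metric is both in $\Gamma_k^+$ and complete near $\mathbb R^p$, in agreement with the conjecture. But the cases $p>\mathcal P_k$ and $p=\mathcal P_k$ differ in the distance between the complete range $\beta\le0$ and the cone. If $p>\mathcal P_k$, the compact arc $\{V_\xi:-1\le\xi\le1\}$ misses the closed set $\bar\Gamma_k$, so $g_\beta$ stays outside the cone up to some $\beta_0>0$: a power metric in the cone loses at least the factor $r^{\beta_0}$ against the model. Theorem~\ref{thm:B} extends this loss to arbitrary metrics in the cone. If $p=\mathcal P_k$ the gap closes, as we now see.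

\subsection{The case $k=2$, $n=9$, $p=2$}

Here $m=6$, and $\mathbb H^3\times\mathbb S^6$ has $2\sigma_1=3$ and $4\sigma_2=15-18+3=0$. In the notation of Lemma~\ref{lem:ansatz}, the eight entries $(\alpha^{[6]},(-\alpha+x)^{[2]})$ have first symmetric function $4\alpha+2x$ and second symmetric function
\[
15\alpha^2+12\alpha(-\alpha+x)+(-\alpha+x)^2=4\alpha^2+10\alpha x+x^2 .
\]
Adding the entry $-\alpha+b'$ gives
\begin{equation}\label{eq:nine}
\sigma_1(g_0^{-1}A_g)=3\alpha+2x+b',\qquad \sigma_2(g_0^{-1}A_g)=x(8\alpha+x)+(4\alpha+2x)\,b' .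
\end{equation}
For $g_\beta$ with $0<\beta<1$ we have $\alpha>0$, $x=\beta(1-\beta)>0$ and $b'=0$, so $g_\beta\in\Gamma_2^+$ for arbitrarily small $\beta>0$. This suggests letting the exponent tend to zero at the singular set. Take $v=-c\log s$ with $c>0$, that is,
\[
g=r^{-2}\big(\log\tfrac1r\big)^{-2c}|dx|^2 .
\]
Then $b=c/s$, $b'=-c/s^2$, $\alpha=\frac12+O(s^{-2})$ and $x=c/s+O(s^{-2})$ as $s\to\infty$, so \eqref{eq:nine} gives
\[
\sigma_1(g_0^{-1}A_g)=\tfrac32+O(s^{-1}),\qquad \sigma_2(g)=s^{4c}\big(4c\,s^{-1}+O(s^{-2})\big).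
\]
The metric lies in $\Gamma_2^+$ for small $r$; normal segments have length $\int^\infty s^{-c}\,ds$, infinite for $c\le1$; and $\sigma_2(g)$ tends to a positive constant exactly when $c=\frac14$. The three requirements on a solution are therefore compatible near $\mathbb R^2$, by way of a logarithmic loss.

It remains to make $\sigma_2$ exactly constant, and to do so on all of $\mathbb S^9\setminus\mathbb S^2$. With $E=E_0e^{4v}$, the equation $\sigma_2(g)=E_0$ is the system
\[
(4\alpha+2x)\,b'=E-x(8\alpha+x),\qquad E'=-4bE,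
\]
whose first equation is $2b'=E-4Tb$ to first order in $b$. The source $E$ pushes $b$ up, the term $-4Tb$ pulls it back when $T>0$, and $b$ should stay small and positive. The choice of coordinates now matters. In (H) the homogeneous equation $b'=-2b$ has the solution $e^{-2s}$, which grows at the other end $s\to-\infty$. In (P) the coefficient $\coth\rho$ is singular at $\rho=0$. In (E) the system is regular, it is symmetric under $\rho\mapsto-\rho$, and the solution $\cosh^{-2}\rho$ of $b'=-2b\tanh\rho$ decays at both ends. We use (E).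

\section{Solutions in the critical dimension}\label{sec:A}

We prove Theorem~\ref{thm:A}. Let $p=\mathcal P_k\in\mathbb Z$. By Lemma~\ref{lem:threshold}, $p\ge1$ and $K_1(p+1)=m-p-1>0$; in particular $\mathbb H^{p+1}\times\mathbb S^m$ is connected. We seek $g=e^{2v(\rho)}g_0$ in the coordinates (E), so $T=\tanh\rho$.

\subsection{The differential equation}

Define the polynomials
\[
Q(\alpha,x)=\sigma_{k-1}\big(\alpha^{[m]},(-\alpha+x)^{[p]}\big),\qquad \Psi(\alpha,x)=\sigma_k\big(\alpha^{[m]},(-\alpha+x)^{[p]},-\alpha\big).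
\]
Since $\sigma_k$ is affine in the last entry, Lemma~\ref{lem:ansatz} gives $\sigma_k(g_0^{-1}A_g)=\Psi+Qb'$. Consider, with $\alpha=\frac12(1-b^2)$ and $x=b(T-b)$, the initial value problem
\begin{equation}\label{eq:ode}
Q\,b'=E-\Psi,\qquad E'=-2kbE,\qquad b(0)=0,\quad E(0)=E_0>0.
\end{equation}
If $(b,E)$ solves \eqref{eq:ode} on $\mathbb R$ and $v(\rho)=-\int_0^\rho b$, then $E=E_0e^{2kv}$ and $\sigma_k(g)=e^{-2kv}E=E_0$.

The structure seen in \eqref{eq:nine} persists, and this is where $p=\mathcal P_k$ is used. By Lemma~\ref{lem:threshold}(b), $\Psi(\alpha,0)=\alpha^kK_k(p+1)=0$ for every $\alpha$, so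
\[
\Psi=x\,\psi(\alpha,x),\qquad \psi(\alpha,x)=\int_0^1\partial_x\Psi(\alpha,\theta x)\,d\theta .
\]
By \eqref{eq:partial} and Lemma~\ref{lem:threshold}(b),
\[
Q_0:=Q(\tfrac12,0)=2^{1-k}\sum_{i<k}K_i(p+1)>0 .
\]
The variable $x$ occurs in $p$ entries of the argument of $\Psi$. Differentiating $\sigma_k$ in one entry gives $\sigma_{k-1}$ of the others, which at $(\frac12,0)$ are $((\frac12)^{[m]},(-\frac12)^{[p]})$. Hence $\psi(\frac12,0)=pQ_0$, and the damping coefficient is positive because $p\ge1$. Finally $\sigma_i(\mathbf e_p)>0$ for $i<k$. By continuity there is $\tau\in(0,\frac12)$ such that, for $|\alpha-\frac12|,|x|,|y|\le\tau$,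
\begin{equation}\label{eq:tau}
\begin{gathered}
\tfrac12Q_0\le Q\le2Q_0,\qquad \tfrac12pQ_0\le\psi\le2pQ_0,\\
\sigma_i\big(\alpha^{[m]},(-\alpha+x)^{[p]},-\alpha+y\big)>0\quad(1\le i\le k-1).
\end{gathered}
\end{equation}
Put $\mu=\tau/(5p)\le\frac1{10}$ and fix $E_0$ with $0<E_0<\frac14\mu Q_0$. In the case \eqref{eq:nine}, $Q=4\alpha+2x$, $\psi=8\alpha+x$, $Q_0=2$, and $\tau=\frac1{10}$ is admissible, which gives $\mu=\frac1{100}$ and $E_0<\frac1{200}$.

\subsection{A trapping region}

We need $b$ small, to stay where \eqref{eq:tau} holds, and $0<b<T$, so that $x>0$. Both follow if the graph of $b$ stays between $0$ and $\mu T$. We record that for $\rho\ge0$,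
\begin{equation}\label{eq:region}
0\le b\le\mu T\ \Longrightarrow\ |\alpha-\tfrac12|\le\tfrac12\mu^2\le\tau,\qquad \tfrac12bT\le(1-\mu)bT\le x\le b\le\mu\le\tau .
\end{equation}

\begin{lemma}\label{lem:trap}
The problem \eqref{eq:ode} has a smooth solution on $\mathbb R$ with $b$ odd, $E$ even, and $0<b<\mu T$, $0<E\le E_0$ for $\rho>0$.
\end{lemma}

\begin{proof}
The system is a smooth ordinary differential equation on the open set $\Omega$ of all $(\rho,b,E)$ with $Q>0$, and $(0,0,E_0)\in\Omega$. Let $[0,\rho_{\max})$ be the maximal forward interval of existence. Since $b'(0)=E_0/Q_0\in(0,\mu)$ and $T'(0)=1$, we have $0<b<\mu T$ for small $\rho>0$. Suppose that this fails for the first time at $\rho_1\in(0,\rho_{\max})$. On $[0,\rho_1]$ we have $b\ge0$, so $E=E_0\exp(-2k\int_0^\rho b)\in(0,E_0]$, and \eqref{eq:tau} applies by \eqref{eq:region}.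

If $b(\rho_1)=0$, then $b'(\rho_1)\le0$. But $x=0$ at $\rho_1$, so $\Psi=0$ and $b'=E/Q>0$.

If $b(\rho_1)=\mu T$, then $b'(\rho_1)\ge\mu T'=\mu(1-T^2)$ and $x\ge\frac12\mu T^2$ at $\rho_1$. Therefore
\[
E=Qb'+x\psi\ge\tfrac12Q_0\mu(1-T^2)+\tfrac14pQ_0\mu T^2\ge\tfrac14\mu Q_0>E_0 .
\]
Both cases are contradictory, so $0<b<\mu T$ on $(0,\rho_{\max})$. If $\rho_{\max}$ were finite, the solution would stay in $\{0\le\rho\le\rho_{\max},\,0\le b\le\mu T,\,0\le E\le E_0\}$, a compact subset of $\Omega$, contradicting maximality.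

The map $(\rho,b,E)\mapsto(-\rho,-b,E)$ fixes $\alpha$ and $x$. So if $(b(\rho),E(\rho))$ solves the system, then $(-b(-\rho),E(-\rho))$ solves it too, with the same initial values. By uniqueness the two solutions coincide; hence the solution extends to $\mathbb R$ with the stated parity.
\end{proof}

The second case shows why the upper barrier is $\mu\tanh\rho$: for small $\rho$ the barrier rises faster than the source can lift $b$, and for large $\rho$ the damping term outweighs the source.

From now on $v(\rho)=-\int_0^\rho b$; it is smooth, even, nonpositive, and decreasing on $[0,\infty)$.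

\subsection{The cone condition}

We have $\sigma_k(g)=E_0>0$. For $\rho\ge0$, by \eqref{eq:tau} and \eqref{eq:region},
\[
|b'|\le\frac{E+x\psi}{Q}\le\frac{\frac14\mu Q_0+2pQ_0\mu}{\frac12Q_0}\le5p\mu=\tau .
\]
So the last line of \eqref{eq:tau} applies with $y=b'$, and $\sigma_1(g),\dots,\sigma_{k-1}(g)>0$ for $\rho\ge0$. Since $\alpha$, $x$ and $b'$ are even in $\rho$, we have $g\in\Gamma_k^+$ everywhere.

\subsection{Completeness}

The factor $e^v$ decreases, and we must show that it does not decrease too fast. No asymptotic expansion is needed: the decay of $v$ is driven by $E$, and fast decay would exhaust $E$.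

\begin{lemma}\label{lem:length}
$\int_0^\infty e^v\,d\rho=\infty$.
\end{lemma}

\begin{proof}
Suppose the integral is finite. Since $v\le0$, we have $E=E_0e^{2kv}\le E_0e^v$, so $E$ is integrable on $[0,\infty)$. By \eqref{eq:tau} and \eqref{eq:region}, $x\psi/Q\ge\frac p4x\ge\frac p8bT$. Integrating $b'=E/Q-x\psi/Q$ over $[0,L]$ and using $b(0)=0\le b(L)$, we get
\[
\frac p8\int_0^LbT\,d\rho\le\int_0^L\frac EQ\,d\rho\le\frac2{Q_0}\int_0^\infty E\,d\rho<\infty .
\]
As $T\ge\tanh1$ on $[1,\infty)$, it follows that $\int_0^\infty b\,d\rho<\infty$. Then $v$ is bounded below and $\int_0^\infty e^v\,d\rho=\infty$, a contradiction.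
\end{proof}

By the lemma, $\Phi(\rho)=\int_0^\rho e^v$ is an odd increasing bijection of $\mathbb R$. Fix a point $o$ with $\rho(o)=0$, let $L>0$, and let $\gamma$ be a curve from $o$ of $g$-length less than $L$. Since $g\ge e^{2v}d\rho^2=d\Phi^2$, we have $|\Phi(\rho)|<L$ along $\gamma$, so $|\rho|\le\rho_L:=\Phi^{-1}(L)$ and $g\ge e^{2v(\rho_L)}g_0$ along $\gamma$. Hence the $g$-ball of radius $L$ about $o$ lies in the closed $g_0$-ball of radius $e^{-v(\rho_L)}L$, which is compact by the Hopf--Rinow theorem because $g_0$ is complete. So every $g$-Cauchy sequence lies in a compact set, and $g$ is complete.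

Transported to $\mathbb S^n\setminus\mathbb S^p$ and written as $u^{4k/(n-2k)}g_{\mathbb S^n}$, the metric $g$ is a solution. The three families in Theorem~\ref{thm:A} are those of Lemma~\ref{lem:integer}. This proves Theorem~\ref{thm:A}. \qed

\begin{remark}\label{rem:decay}
The solution is not comparable to the model: $v\to-\infty$ as $|\rho|\to\infty$. Otherwise $E\ge c>0$ on $[0,\infty)$, and \eqref{eq:tau}, \eqref{eq:region} give $b'\ge c/(2Q_0)-4pb$, so $(e^{4p\rho}b)'\ge ce^{4p\rho}/(2Q_0)$ and $\liminf b>0$, which forces $v\to-\infty$ after all. Since $\sinh\rho=x_1/r$, the ratio $g/g_0$ tends to $0$ at every point of $\mathbb R^p$ with $x_1\ne0$.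
\end{remark}

\section{The necessary condition}\label{sec:B}

We prove Theorem~\ref{thm:B}. Let $p>\mathcal P_k$ and let $g$ be a smooth conformal metric on $\mathbb S^n\setminus\Lambda$ in $\Gamma_k^+$; we show that $g$ is incomplete. We have $p\ge1$ because $\mathcal P_k>0$, and $p\le n-1$ because for $p=n$ the set $\Lambda$ would be open and closed in $\mathbb S^n$. By \eqref{eq:ep}, $\mathbf e_p\notin\bar\Gamma_k$.

Project stereographically from a point of $\mathbb S^n\setminus\Lambda$. Then $\Lambda\subset\mathbb R^n$ is compact and $g=e^{2w}|dx|^2$ on $\mathbb R^n\setminus\Lambda$. For a $C^2$ function $\varphi$ put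
\[
A_\varphi=-\nabla^2\varphi+\nabla\varphi\otimes\nabla\varphi-\tfrac12|\nabla\varphi|^2I,
\]
the Schouten tensor of $e^{2\varphi}|dx|^2$ by \eqref{eq:conf}; thus $A_w\in\Gamma_k$ at every point. Let $d$ be the Euclidean distance to $\Lambda$, let $\operatorname{dist}_g$ be the infimum of the $g$-lengths of curves in $\mathbb S^n\setminus\Lambda$ between two points, and put
\[
f=w+\log d .
\]
Then $g=e^{2f}d^{-2}|dx|^2$: the function $f$ plays the role of $v$, and $e^{f(y)}=e^{w(y)}d(y)$ is the size, measured by $g$ at $y$, of the Euclidean scale $d(y)$.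

Remark~\ref{rem:decay} warns that $\inf f=-\infty$ does not by itself imply incompleteness. What is needed is a rate. We shall show that from every point $y$ near $\Lambda$ one can move a $g$-distance $O(e^{f(y)})$ and lower $f$ by a fixed amount (Proposition~\ref{prop:descent}). Iterating gives a geometric series and hence a Cauchy sequence along which $f\to-\infty$. A step may move away from $\Lambda$, out of the region where the proposition applies. To confine the sequence, we start at a point where $f$ is already below its minimum on a surrounding shell; such a point exists because $f$ is unbounded below near $\Lambda$ (Proposition~\ref{prop:inf}).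

\subsection{Comparison principle and the distance function}

\begin{lemma}\label{lem:CP}
Let $D\subset\mathbb R^n$ be compact, and let $w,\varphi$ be $C^2$ near $D$ with $A_w\in\Gamma_k$ and $A_\varphi\notin\bar\Gamma_k$ at every point of $D$. Then $w-\varphi$ attains its minimum over $D$ only on $\partial D$.
\end{lemma}

\begin{proof}
At an interior minimum $\nabla w=\nabla\varphi$ and $\nabla^2w\ge\nabla^2\varphi$, so $A_\varphi\ge A_w$, and $A_\varphi\in\Gamma_k$ by Lemma~\ref{lem:mono}.
\end{proof}

For $z\in\Lambda$ and a unit normal $\nu$ at $z$, the shape operator $S_\nu$ on $T_z\Lambda$ is defined by: $-S_\nu X$ is the tangential part of the derivative in the direction $X$ of any normal field extending $\nu$. Since $\Lambda$ is compact, $|S_\nu|\le C_0$ for all $z$ and $\nu$. Since $\Lambda$ is compact and embedded, the tubular neighborhood theorem gives $r_*>0$ such that $(z,\zeta)\mapsto z+\zeta$ is a diffeomorphism from the normal vectors of length less than $r_*$ onto $\{d<r_*\}$; then $z$ is the unique point of $\Lambda$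 nearest to $z+\zeta$, and $d(z+\zeta)=|\zeta|$. We shrink $r_*$ so that $C_0r_*\le\frac12$.

\begin{lemma}\label{lem:tube}
\begin{enumerate}
\item[(a)] At $z+d\nu$ with $0<d<r_*$ we have $\nabla d=\nu$, and $\nabla^2d$ has the eigenvalue $0$ on $\nu$, the eigenvalue $1/d$ on the $m$-dimensional orthogonal complement of $\nu$ in the normal space at $z$, and eigenvalues $\kappa_1,\dots,\kappa_p$ with $|\kappa_i|\le2C_0$ on $T_z\Lambda$.
\item[(b)] Let $\hat z\in\Lambda$ and choose orthonormal coordinates $(x',x'')$ with $\hat z=0$ and $T_{\hat z}\Lambda=\mathbb R^p\times0$. Then $|z''|\le|z|^2/(2r_*)$ for all $z\in\Lambda$, and $d(x',0)\le\frac12C_0|x'|^2$ for all $x'\in\mathbb R^p$.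
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\pi$ be the nearest point map. Then $\frac12d^2=\frac12|x-\pi(x)|^2$ has gradient $x-\pi(x)$, since $D\pi$ takes values in $T_{\pi(x)}\Lambda\perp x-\pi(x)$, and Hessian $I-D\pi$. The map $D\pi$ vanishes on the normal space at $z$. Let $z(t)$ be a curve in $\Lambda$ with $z(0)=z$, $z'(0)=X$, and let $\nu(t)$ be a unit normal field along it. Differentiating $\pi(z(t)+d\nu(t))=z(t)$, with $d$ fixed, gives $D\pi\,(I-dS_\nu)X=X$. So $\nabla^2(\frac12d^2)$ is $I$ on the normal space and $I-(I-dS_\nu)^{-1}=-dS_\nu(I-dS_\nu)^{-1}$ on $T_z\Lambda$. Since $\nabla^2(\frac12d^2)=d\,\nabla^2d+\nu\otimes\nu$, the claim follows, with $|\kappa_i|\le C_0/(1-C_0d)\le2C_0$.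

(b) For a unit normal $\nu$ at $0$ and $0<t<r_*$ we have $|z-t\nu|^2\ge t^2$, that is, $\langle z,\nu\rangle\le|z|^2/(2t)$. Take $\nu$ in the direction of $(0,z'')$ and let $t\uparrow r_*$. For the second claim let $\gamma$ be the unit speed geodesic of $\Lambda$ from $0$ in the direction of $(x',0)$. Its acceleration is normal, with $\langle\gamma'',\nu\rangle=\langle S_\nu\gamma',\gamma'\rangle$, so $|\gamma''|\le C_0$, and Taylor's formula gives $|\gamma(|x'|)-(x',0)|\le\frac12C_0|x'|^2$.
\end{proof}

\subsection{The function $f$ is unbounded below}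

The barriers are built from the power metrics of Section~\ref{sec:idea}, with $d$ in place of $r$ and with an exponent $b$ that varies slowly. Put $s=-\log d$.

\begin{lemma}\label{lem:barrier1}
There are $\beta_0\in(0,1)$, $\eta_0>0$ and $r_1\in(0,r_*)$ with the following property. If $v$ is a smooth function on $\mathbb R$ and $b=-v'$ satisfies $b\le\beta_0$ and $b'\le\eta_0$, then $\varphi=s+v(s)$ has $A_\varphi\notin\bar\Gamma_k$ on $\{0<d\le r_1\}$.
\end{lemma}

\begin{proof}
We have $\nabla s=-\nu/d$ and $d^2\nabla^2s=\nu\otimes\nu-d\,\nabla^2d$, and also $\nabla\varphi=(1-b)\nabla s$ and $\nabla^2\varphi=(1-b)\nabla^2s-b'\,\nabla s\otimes\nabla s$. Hence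
\[
d^2A_\varphi=(1-b)\,d\,\nabla^2d+\big[(1-b)^2-(1-b)+b'\big]\nu\otimes\nu-\tfrac12(1-b)^2I .
\]
By Lemma~\ref{lem:tube}(a) the eigenvalues are $\frac12(1-b^2)$ with multiplicity $m$, then $-\frac12(1-b)^2+(1-b)d\kappa_i$ for $1\le i\le p$, and $-\frac12(1-b^2)+b'$. Dividing by $\frac12(1-b)^2$, where $b<1$, we obtain
\[
\Big(\xi^{[m]},\ -1+\frac{2d\kappa_1}{1-b},\ \dots,\ -1+\frac{2d\kappa_p}{1-b},\ -\xi+\frac{2b'}{(1-b)^2}\Big),\qquad \xi=\frac{1+b}{1-b}.
\]
By Lemma~\ref{lem:V}, the compact arc $\{V_\xi:-1\le\xi\le1\}$ is disjoint from the closed set $\bar\Gamma_k$. So there are $\tau>0$ and $\beta_0\in(0,1)$ with $V_\xi+\tau\mathbf 1\notin\bar\Gamma_k$ for $-1\le\xi\le\frac{1+\beta_0}{1-\beta_0}$. Choose $\eta_0>0$ and $r_1<r_*$ with $2\eta_0\le\tau(1-\beta_0)^2$ and $4C_0r_1\le\tau(1-\beta_0)$. If $b\le\beta_0$, then $\xi$ lies in that range and $1-b\ge1-\beta_0$, so the displayed vector is componentwise at most $V_\xi+\tau\mathbf 1$. By Lemma~\ref{lem:mono} it is not in $\bar\Gamma_k$.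
\end{proof}

There is no lower bound on $b$ in this lemma, so the barrier may start arbitrarily steeply; and $b$ may end at a positive value, so the barrier returns to its initial level. The proof below uses both features.

\begin{proposition}\label{prop:inf}
For every $r>0$, $\inf_{\{0<d\le r\}}f=-\infty$.
\end{proposition}

\begin{proof}
Since $f$ is bounded on compact subsets of $\mathbb R^n\setminus\Lambda$, it suffices to take $r=r_1$. Suppose $f\ge-B$ on $\{0<d\le r_1\}$. Put $s_1=-\log r_1$ and let $c>0$. Choose a smooth nondecreasing function $b$ with $b=-c$ on $(-\infty,s_1+1]$, $b'\le\eta_0$, and $b=\beta_0$ for large $s$; the transition takes any interval longer than $(c+\beta_0)/\eta_0$. Let $v(s)=-\int_{s_1}^sb$. Then $v(s_1)=0$, $v(s_1+1)=c$, and $v\to-\infty$ as $s\to\infty$, so $v(s_2)=0$ for some $s_2>s_1+1$. On $D=\{e^{-s_2}\le d\le r_1\}$ we have $w-\varphi=f-v(s)$, and Lemmas~\ref{lem:CP} and~\ref{lem:barrier1} place the minimum on $\partial D\subset\{s=s_1\}\cup\{s=s_2\}$, where $f-v=f\ge-B$. Hence $f\ge c-B$ at each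 point of the nonempty set $\{s=s_1+1\}$. This set does not depend on $c$, and $c$ is arbitrary, a contradiction.
\end{proof}

\subsection{Short paths from positive scalar curvature}

The metric satisfies only differential inequalities, which give no pointwise upper bound for $w$; the segment between two points where $w$ is small may be long. But $\sigma_1>0$ makes a power of $e^w$ superharmonic, so that $e^w$ is controlled on average around such points, and an averaging argument produces a short broken path. Recall the mean value inequality: if $U$ is smooth with $\Delta U\le0$ near a closed ball $\bar B_h(z)$, then the averages of $U$ over $\partial B_t(z)$, $0<t\le h$, and over $B_h(z)$ are at most $U(z)$.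

\begin{lemma}\label{lem:paths}
Let $w$ be smooth on an open set $\Omega\subset\mathbb R^n$ with $\sigma_1(A_w)>0$, let $g=e^{2w}|dx|^2$ and $h>0$.
\begin{enumerate}
\item[(a)] If $|z-\bar z|\le h$ and $\bar B_h(z),\bar B_h(\bar z)\subset\Omega$, then $z$ and $\bar z$ are joined in $\Omega$ by a curve of $g$-length at most $2^nh\,(e^{w(z)}+e^{w(\bar z)})$.
\item[(b)] Let $\gamma$ be a path from $y$ to $y_*$ of Euclidean length at most $L$ whose closed $2h$-neighborhood lies in $\Omega$. Then $y$ and $y_*$ are joined in $\Omega$ by a curve of $g$-length at most $C\,(e^{w(y)}+e^{w(y_*)})$, where $C$ depends only on $n$, $L$ and $h$.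
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\theta=\frac2{n-2}\in(0,1)$ and $U=e^{w/\theta}$, so that $e^w=U^\theta$. Since $\sigma_1(A_w)=-\Delta w-\frac1\theta|\nabla w|^2$, we have $\Delta U=\frac1\theta U(\Delta w+\frac1\theta|\nabla w|^2)=-\frac1\theta U\sigma_1(A_w)<0$.

(a) For $q\in B_h(z)$ let $\ell(z,q)$ be the $g$-length of the segment from $z$ to $q$. If $q=z+t_0\omega$ with $|\omega|=1$, then $\ell(z,q)\le\int_0^hU^\theta(z+t\omega)\,dt$, a bound that depends only on $\omega$. Averaging over the ball, and applying Jensen's inequality for the concave function $U\mapsto U^\theta$ and the mean value inequality, we get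
\begin{align*}
\frac1{|B_h|}\int_{B_h(z)}\ell(z,q)\,dq&\le\int_0^h\frac1{|\mathbb S^{n-1}|}\int_{\mathbb S^{n-1}}U^\theta(z+t\omega)\,d\omega\,dt\\
&\le\int_0^h\Big(\frac1{|\mathbb S^{n-1}|}\int_{\mathbb S^{n-1}}U(z+t\omega)\,d\omega\Big)^\theta dt\le h\,e^{w(z)} .
\end{align*}
The same bound holds at $\bar z$. The ball $B$ of radius $h/2$ about the midpoint of $z$ and $\bar z$ lies in $B_h(z)\cap B_h(\bar z)$ and has volume $2^{-n}|B_h|$. So the average of $\ell(z,q)+\ell(\bar z,q)$ over $q\in B$ is at most $2^nh(e^{w(z)}+e^{w(\bar z)})$, and some $q\in B$ does no worse than the average.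

(b) To chain (a) along $\gamma$ we need intermediate points where $U$ is controlled, and we take them where $U$ is locally smallest. Let $N=\lceil4L/h\rceil$ and choose $c_0=y,c_1,\dots,c_N=y_*$ on $\gamma$ with $|c_i-c_{i+1}|\le h/4$. Put $z_0=y$, $z_N=y_*$, and for $0<i<N$ let $z_i$ be a minimum point of $U$ on $\bar B_{h/4}(c_i)$. Then $|z_i-z_{i+1}|\le\frac34h$ and $\bar B_h(z_i)\subset\bar B_{5h/4}(c_i)\subset\Omega$. For $i+1<N$ we have $|z_i-c_{i+1}|\le h/2$, so $B_{h/4}(c_{i+1})\subset B_h(z_i)$ and
\[
U(z_i)\ge\frac1{|B_h|}\int_{B_h(z_i)}U\ge\frac{|B_{h/4}|}{|B_h|}\,U(z_{i+1})=4^{-n}U(z_{i+1}).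
\]
Hence $e^{w(z_i)}\le4^{n\theta N}e^{w(y)}$ for $i<N$. Summing (a) over consecutive pairs gives the claim with $C=2^{n+1}hN4^{n\theta N}$.
\end{proof}

\subsection{Descent}

At the scale $d(y)$, the submanifold is nearly flat, so we compare $g$ with a metric $e^{2v}g_0$ of the flat model. We want $v$ to have a strict maximum at the position of $y$ and the metric to stay outside the closed cone; then the comparison principle forces $f$ to drop at least as much as $v$ somewhere on the boundary.

\begin{lemma}\label{lem:barrier2}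
On $\mathbb R^n\setminus\mathbb R^p$ let $\rho$ be as in {\rm(P)}. There is $\delta\in(0,1)$ such that the smooth function $\varphi=-\log|x''|-\delta\log\cosh\rho$ has $A_\varphi\notin\bar\Gamma_k$ everywhere.
\end{lemma}

\begin{proof}
The formula for $\cosh\rho$ in (P) shows that $\varphi$ is smooth, and $e^{2\varphi}|dx|^2=e^{2v}g_0$ with $v=-\delta\log\cosh\rho$. In Lemma~\ref{lem:ansatz} we have $T=\coth\rho$, $b=\delta\tanh\rho$, $b'=\delta/\cosh^2\rho$ and $x=\delta-\delta^2\tanh^2\rho$. So $|\alpha-\frac12|\le\frac12\delta^2$ and $0\le x,b'\le\delta$, and the eigenvalues differ from the entries of $\mathbf e_p$ by at most $2\delta$ for $\rho>0$, and by continuity for $\rho=0$. Since $\mathbf e_p$ lies in the open complement of $\bar\Gamma_k$, a small $\delta$ works.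
\end{proof}

This is the step that fails for $p=\mathcal P_k$: at $\rho=0$ the eigenvalue vector is $\mathbf e_p+\delta(0^{[m]},1^{[p+1]})$, which lies in $\bar\Gamma_k$ as soon as $\mathbf e_p$ does.

\begin{proposition}\label{prop:descent}
There are $r_0\in(0,r_*)$ and $\eta,C_1>0$ such that for every $y$ with $0<d(y)\le r_0$ there is $y_*\in\mathbb R^n\setminus\Lambda$ with
\[
d(y_*)\le3d(y),\qquad f(y_*)\le f(y)-\eta,\qquad \operatorname{dist}_g(y,y_*)\le C_1e^{f(y)} .
\]
\end{proposition}

\begin{proof}
Let $\delta$ and $\varphi$ be as in Lemma~\ref{lem:barrier2}. Put $\eta=\frac12\delta\log\cosh1<\frac12$ and $\varepsilon=\eta/6<\frac1{12}$, and choose $r_0>0$ with $\frac92C_0r_0\le\varepsilon$ and $18r_0\le\varepsilon r_*$.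

\emph{Rescaling.} Let $a=d(y)\le r_0$ and let $\hat z\in\Lambda$ be the point nearest to $y$. Take coordinates at $\hat z$ as in Lemma~\ref{lem:tube}(b) and dilate them by the factor $1/a$. In the new coordinates, $y=(0,\omega)$ with $|\omega|=1$; the distance to the image $\tilde\Lambda$ of $\Lambda$ is $\tilde d=d/a$; and $g=e^{2\tilde w}|dx|^2$ with $\tilde w=w+\log a$ and $A_{\tilde w}\in\Gamma_k$. The function $f=\tilde w+\log\tilde d$ is unchanged, and $f(y)=\tilde w(y)$ since $\tilde d(y)=1$. Lemma~\ref{lem:tube}(b) becomes $|z''|\le a|z|^2/(2r_*)$ for $z\in\tilde\Lambda$, and $\tilde d(x',0)\le\frac12C_0a|x'|^2$. We claim that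
\begin{equation}\label{eq:flat}
\big|\tilde d(x)-|x''|\big|\le\varepsilon\qquad\text{for }|x|\le3 .
\end{equation}
Indeed $\tilde d(x)\le|x''|+\tilde d(x',0)\le|x''|+\frac92C_0a$. Conversely, a point $z\in\tilde\Lambda$ nearest to $x$ has $|x-z|\le|x|$ because $0\in\tilde\Lambda$; so $|z|\le6$, $|z''|\le18a/r_*\le\varepsilon$, and $\tilde d(x)\ge|x''-z''|\ge|x''|-\varepsilon$.

\emph{The comparison domain.} Let $D=\{x''\ne0,\ \rho\le1\}$; if $p=n-1$ this set has two components, and we keep the one containing $y$. The inequality $\cosh\rho\le\cosh1$ reads $|x'|^2+(|x''|-\cosh1)^2\le\sinh^21$. So $D$ is compact, $\partial D=D\cap\{\rho=1\}$, and $e^{-1}\le|x''|$, $|x|\le e$ on $D$. On the closed $\frac18$-neighborhood of $D$ we have $|x|<3$ and, by \eqref{eq:flat}, $\tilde d\ge e^{-1}-\frac18-\frac1{12}>0$. So this neighborhood lies in $\Omega=\mathbb R^n\setminus\tilde\Lambda$.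

\emph{The drop of $f$.} By Lemma~\ref{lem:CP}, $\tilde w-\varphi$ attains its minimum over $D$ at a point $y_*$ with $\rho(y_*)=1$. Let $t=|y_*''|\in[e^{-1},e]$. Since $\varphi(y)=0$,
\begin{equation}\label{eq:drop}
\tilde w(y_*)+\log t+2\eta\le\tilde w(y)=f(y).
\end{equation}
By \eqref{eq:flat}, $|\tilde d(y_*)/t-1|\le e\varepsilon$, so $\log(\tilde d(y_*)/t)\le e\varepsilon\le\eta$. Hence
\[
f(y_*)=\tilde w(y_*)+\log t+\log(\tilde d(y_*)/t)\le f(y)-\eta .
\]
Also $\tilde d(y_*)\le e+\varepsilon<3$, that is, $d(y_*)\le3d(y)$.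

\emph{The distance.} Join $y$ to $y_*$ inside $D$ as follows. First follow the hyperbolic geodesic from $(0,1)$ to $(y_*',t)$ in $\mathbb H^{p+1}$, keeping the direction $\omega$ of $x''$ fixed; it has hyperbolic length $1$ and heights at most $e$, so Euclidean length at most $e$. Then rotate $x''$ from $t\omega$ to $y_*''$ along a great circle arc of length at most $\pi e$; if $p=n-1$, no rotation is needed by the choice of component. The total length is at most $(1+\pi)e<12$. By \eqref{eq:drop}, $\tilde w(y_*)\le f(y)+1$. Lemma~\ref{lem:paths}(b) with $L=12$ and $h=\frac1{16}$ gives $\operatorname{dist}_g(y,y_*)\le C(1+e)e^{f(y)}$, with $C$ depending only on $n$.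
\end{proof}

\subsection{Incompleteness}

The shell $\{r_0\le d\le3r_0\}$ is a nonempty compact subset of $\mathbb R^n\setminus\Lambda$; let $B_0$ be the minimum of $f$ on it. By Proposition~\ref{prop:inf} with $r=r_0/2$ there is $y_0$ with $0<d(y_0)<r_0$ and $f(y_0)<B_0$. Given $y_j$ with $0<d(y_j)<r_0$ and $f(y_j)<B_0$, let $y_{j+1}$ be the point given by Proposition~\ref{prop:descent}. Then $0<d(y_{j+1})\le3r_0$ and $f(y_{j+1})<B_0$, so $y_{j+1}$ is not in the shell and $d(y_{j+1})<r_0$. The sequence is therefore defined for all $j$, and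
\[
f(y_j)\le f(y_0)-j\eta,\qquad \sum_{j\ge0}\operatorname{dist}_g(y_j,y_{j+1})\le C_1e^{f(y_0)}\sum_{j\ge0}e^{-j\eta}<\infty .
\]
So $(y_j)$ is a Cauchy sequence in one component of $\mathbb S^n\setminus\Lambda$. If $g$ were complete, it would converge to a point $y_\infty\in\mathbb S^n\setminus\Lambda$. The sequence is bounded in $\mathbb R^n$, so $y_\infty$ is not the center of projection, and $f$ is finite and continuous at $y_\infty$. This contradicts $f(y_j)\to-\infty$. Hence $g$ is incomplete, and Theorem~\ref{thm:B} is proved. \qed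

\section{The classification}\label{sec:C}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
(i) If $p<\mathcal P_k$, the product metric $g_0$ on $\mathbb H^{p+1}\times\mathbb S^{n-p-1}$ is complete and has constant $\sigma_1,\dots,\sigma_k>0$ by \eqref{eq:ep}, so it is a solution. If $p=\mathcal P_k$, a solution exists by Theorem~\ref{thm:A}. If $p>\mathcal P_k$, none exists by Theorem~\ref{thm:B}.

(ii) If $\mathcal P_k\notin\mathbb Z$, the inequality $p\le\mathcal P_k$ of Theorem~\ref{thm:B} is strict for the integer $p$, so the conjecture holds for $(n,k)$. If $\mathcal P_k\in\mathbb Z$, it fails by Theorem~\ref{thm:A}. The statements for $k=2$ and $k=3$ follow from Lemma~\ref{lem:integer}(a) and (b).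
\end{proof}

\begin{thebibliography}{9}

\bibitem{EG}
Mar\'ia Fernanda Espinal and Mar\'ia del Mar Gonz\'alez,
\emph{A gluing construction of singular solutions for a fully non-linear equation in conformal geometry},
arXiv:2404.05965 (2024).

\end{thebibliography}
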